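\title{A sharp gap for minimum degrees in Gallai 3-coloring templates}

\begin{abstract}
Three graphs $G_1,G_2,G_3$ on a common set of $n$ vertices form a Gallai $3$-coloring template if no triangle has one edge in each of them. Let $r\ge 2$ be an integer. We prove that if $\delta(G_1)>\frac{r-1}{r}n$, $\delta(G_2)>\frac{n}{r+1}$ and $\delta(G_3)>0$, then $\delta(G_2)+\delta(G_3)\le c_rn$, where $c_2=\frac58$, $c_3=\frac37$ and $c_r=\frac{3r-4}{2r(r-1)}$ for $r\ge4$, and that these constants are best possible. Since $c_r<\frac{2}{r+1}$, this gives a positive answer to a question of Falgas-Ravry, Markstr\"om and R\"aty. The proof compresses the template to a weighted graph in which every neighborhood has weight strictly between $\frac1{r+1}$ and $\frac1r$, and then uses the fact that no integer lies strictly between $r$ and $r+1$.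
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{$3$-coloring template} on a vertex set $V$ is a triple $\mathbf G=(G_1,G_2,G_3)$ of graphs on $V$. We think of the edges of $G_i$ as having color $i$; the graphs need not be edge-disjoint, so a pair of vertices may carry several colors or none. A \emph{rainbow triangle} is a triple of edges $(e_1,e_2,e_3)$ with $e_i\in G_i$ for each $i$ such that $\{e_1,e_2,e_3\}$ is a triangle in $V$, and $\mathbf G$ is a \emph{Gallai} template if it has no rainbow triangle. Throughout, $n=|V|$ and $\delta(G)$ is the minimum degree of a graph $G$. We are interested in how large the three minimum degrees of a Gallai template can be simultaneously.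

The first examples come from partitions. Let $q$ divide $n$, split $V$ into $q$ parts of equal size, give color $1$ to the pairs that join different parts, and give both colors $2$ and $3$ to the pairs inside a part. A triangle inside a part has no edge of color $1$, and every other triangle has two edges that carry color $1$ only, so this template is Gallai. Its minimum degrees are
\[
\delta(G_1)=\frac{q-1}{q}\,n,\qquad \delta(G_2)=\delta(G_3)=\frac nq-1 .
\]
Fix $r\ge2$. The condition $\delta(G_1)>\frac{r-1}rn$ just excludes the partition into $r$ parts. The partition into $r+1$ parts satisfies it and has $\delta(G_2)+\delta(G_3)=\frac{2n}{r+1}-2$; the condition $\delta(G_2)>\frac n{r+1}$ just excludes this second template. If both conditions are imposed, the number of parts would have to lie strictly between $r$ and $r+1$, so one expects that every remaining template is much less efficient, and that $\delta(G_2)+\delta(G_3)$ drops below $\frac{2n}{r+1}$ by a constant factor. This is the question posed by Falgas-Ravry, Markstr\"om and R\"aty~\cite{FMR}.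

\begin{quote}
Fix an integer $r\ge2$. Is there a constant $\varepsilon=\varepsilon(r)>0$, independent of $n$ and $\mathbf G$, such that every $n$-vertex Gallai template $\mathbf G$ with $\delta(G_1)\ge\delta(G_2)\ge\delta(G_3)>0$, $\delta(G_1)>\frac{r-1}rn$ and $\delta(G_2)>\frac n{r+1}$ satisfies $\delta(G_2)+\delta(G_3)\le(1-\varepsilon)\frac{2n}{r+1}$?
\end{quote}

We show that the answer is yes for every $r$, and we determine the best constant. Put
\[
c_2=\frac58,\qquad c_3=\frac37,\qquad c_r=\frac{3r-4}{2r(r-1)}\quad(r\ge4).
\]

\begin{theorem}\label{thm:main}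
Let $r\ge2$ and let $\mathbf G$ be an $n$-vertex Gallai $3$-coloring template with $\delta(G_1)>\frac{r-1}rn$, $\delta(G_2)>\frac n{r+1}$ and $\delta(G_3)>0$. Then
\[
\delta(G_2)+\delta(G_3)\le c_rn .
\]
The constant $c_r$ is best possible: there are templates that satisfy these hypotheses and $\delta(G_1)\ge\delta(G_2)\ge\delta(G_3)$, with $(\delta(G_2)+\delta(G_3))/n\to c_r$.
\end{theorem}

For all $r\ge2$ the constants satisfy
\begin{equation}\label{eq:c}
\frac1r<\frac3{2r+1}\le c_r<\frac2{r+1}.
\end{equation}
The first inequality says $3r>2r+1$. For $r=2$ the other two read $\frac35\le\frac58<\frac23$, and for $r=3$ they read $\frac37\le\frac37<\frac12$. For $r\ge4$, clearing denominators turns them into $r-4\ge0$ and $r^2-3r+4>0$. By Theorem~\ref{thm:main}, a value $\varepsilon$ is admissible in the question exactly when $(1-\varepsilon)\frac2{r+1}\ge c_r$. So the largest admissible value is $\varepsilon(r)=1-\frac{(r+1)c_r}2>0$, that is,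
\[
\varepsilon(2)=\frac1{16},\qquad \varepsilon(3)=\frac17,\qquad \varepsilon(r)=\frac{r^2-3r+4}{4r(r-1)}\quad(r\ge4).
\]

The upper bound does not use the ordering of the three minimum degrees, but it needs each of the other hypotheses. If $\delta(G_3)=0$ is allowed, take $G_3$ empty and $G_1=G_2$ complete. If $\delta(G_1)=\frac{r-1}rn$ is allowed, the partition into $r$ parts gives the sum $\frac{2n}r-2$. If $\delta(G_2)=\frac n{r+1}-1$ is allowed, the partition into $r+1$ parts gives $\frac{2n}{r+1}-2$. The last two examples also constrain the method. They violate the hypotheses by a bounded amount in one degree, so an argument that tolerates an error of $o(n)$ in the degrees cannot prove the theorem: the strict inequalities have to be used exactly.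

Section~\ref{sec:examples} describes templates built from weighted graphs. They explain the values $c_r$ for $r\ge3$, and together with one further template for $r=2$ they prove sharpness. Section~\ref{sec:warmup} shows the idea of the upper bound in the case $G_2=G_3$. In Section~\ref{sec:H} we extract a weighted graph from an arbitrary template, and in Section~\ref{sec:weighted} we solve the extremal problem for weighted graphs, which settles $r\ge3$ and part of the case $r=2$. The rest of the case $r=2$ is treated in Section~\ref{sec:two}.

\section{Blow-up templates and sharpness}\label{sec:examples}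

By a \emph{graph with loops} on a finite set $\mathcal C$ we mean a symmetric relation $F$ on $\mathcal C$. We write $F(C)\subseteq\mathcal C$ for the set of neighbors of $C$ and $\deg C=|F(C)|$; thus $C\in F(C)$ exactly when $C$ has a loop, and a loop contributes $1$ to the degree.

Let $\mathcal C$ be a partition of $V$ and $F$ a graph with loops on $\mathcal C$. The \emph{blow-up template} of $F$ is defined as follows. A pair $xy$ with $x\in C$ and $y\in E$ has color $2$ if $E\in F(C)$ and color $1$ otherwise, and it has color $3$ in addition if $C=E$. The partition templates of the introduction are the case in which $F$ consists of a loop at every part.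

\begin{lemma}\label{lem:blowup}
Every blow-up template is Gallai. A vertex in the part $C$ has degree $|C|-1$ in $G_3$; its degree in $G_2$ is $\sum_{E\in F(C)}|E|$, minus $1$ if $C$ has a loop; and its degrees in $G_1$ and $G_2$ add up to $n-1$.
\end{lemma}

\begin{proof}
In a rainbow triangle $xyz$ with $xy$ of color $3$, the vertices $x,y$ lie in one part $C$. Let $E$ be the part of $z$. If $E\in F(C)$, neither $xz$ nor $yz$ has color $1$; if $E\notin F(C)$, neither has color $2$. Both cases contradict that one of these two edges has color $1$ and the other color $2$. The degrees are read off from the definition.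
\end{proof}

Give each part the weight $w(C)=|C|/n$, and write $w(\mathcal A)=\sum_{C\in\mathcal A}w(C)$ for $\mathcal A\subseteq\mathcal C$. Up to additive terms $\pm1$ in the degrees, the hypotheses of Theorem~\ref{thm:main} ask that $\frac1{r+1}<w(F(C))<\frac1r$ for all $C$, and the quantity to be maximized is $\nu+t$, where $\nu=\min_Cw(F(C))$ and $t=\min_Cw(C)$. Two computations show what to expect.

First let $F$ be $d$-regular on $m$ parts of equal weight. We need $dr<m<d(r+1)$, and $\nu+t=\frac{d+1}m$. For $d=1$ there is no such $m$. For $d=2$ we must take $m=2r+1$, for instance a cycle of this length, and obtain $\frac3{2r+1}$; this is $c_3$ when $r=3$.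

Next let $F$ consist of $r-1$ isolated parts with loops, each of weight $a$, and a triangle of three parts, each of weight $b$, so that $(r-1)a+3b=1$. In the range $b\le a\le 2b$ we have
\[
\nu+t=a+b=\frac13+\frac{(4-r)\,a}{3}.
\]
The condition $a\le2b$ means $a\le\frac2{2r+1}$, and the condition $2b<\frac1r$ means $a>\frac{2r-3}{2r(r-1)}$. For $r\le4$ it pays to make $a$ large, and $a=\frac2{2r+1}$ gives $\frac3{2r+1}$ again. For $r\ge4$ it pays to make $a$ small. The lower end $\frac{2r-3}{2r(r-1)}$ exceeds $\frac1{r+1}$ exactly when $r>3$, and there $b=\frac1{2r}$ and $a+b=c_r$.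

For $r=2$ these constructions give $\frac35$. We reach $\frac58$ with a template in which $G_3$ is not a disjoint union of cliques, so that it is not a blow-up template.

\begin{proposition}\label{prop:sharp}
For every $r\ge2$ there are Gallai templates with $\delta(G_1)>\frac{r-1}rn$, $\delta(G_2)>\frac n{r+1}$ and $\delta(G_1)\ge\delta(G_2)\ge\delta(G_3)>0$ such that $(\delta(G_2)+\delta(G_3))/n\to c_r$.
\end{proposition}

\begin{proof}
\emph{The case $r=3$.} Take the blow-up template of the cycle of length $7$, without loops, with parts of size $p>3$. Then $n=7p$, and Lemma~\ref{lem:blowup} gives $\delta(G_3)=p-1$, $\delta(G_2)=2p>\frac n4$ and $\delta(G_1)=5p-1$, which exceeds $\frac{2n}3=\frac{14p}3$ because $p>3$. The ratio is $\frac{3p-1}{7p}\to\frac37$.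

\emph{The case $r\ge4$.} Let $p\ge r-1$, $a=(2r-3)p+r$ and $b=(r-1)p$. Take the blow-up template of $r-1$ isolated parts with loops, each of size $a$, and a triangle of parts of size $b$. Then
\[
n=(r-1)a+3b=(r-1)(2rp+r)=r(r-1)(2p+1),\qquad \frac nr=(2r-2)p+r-1 .
\]
The degrees in $G_2$ are $a-1$ and $2b=(2r-2)p$, and $a-1\le2b$ because $p\ge r-1$, so $\delta(G_2)=a-1$. Since
\[
(r+1)(a-1)-n=\bigl((r+1)(2r-3)-2r(r-1)\bigr)p+(r-1)=(r-3)p+r-1>0,
\]
we have $\delta(G_2)>\frac n{r+1}$. The degrees in $G_1$ are $n-a$ and $n-1-2b$. Both $a$ and $2b+1$ are less than $\frac nr$, because $p>1$ and $r>2$ respectively, so $\delta(G_1)>\frac{r-1}rn\ge\frac nr>\delta(G_2)$. Finally $b<a$, so $\delta(G_3)=b-1<\delta(G_2)$, and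
\[
\frac{\delta(G_2)+\delta(G_3)}n=\frac{(3r-4)p+r-2}{r(r-1)(2p+1)}\longrightarrow\frac{3r-4}{2r(r-1)} .
\]

\emph{The case $r=2$.} Let $p>7$ and let $V$ be the disjoint union of $S,B_0,\dots,B_4$ with $|S|=3p+4$ and $|B_i|=p$, so that $n=8p+4$; indices are taken modulo $5$. Put $B=B_0\cup\dots\cup B_4$. Pairs between $S$ and $B$ get color $1$ only, pairs inside $S$ get colors $2$ and $3$, pairs inside one $B_i$ get colors $1$ and $2$, pairs between $B_i$ and $B_{i\pm1}$ get color $3$ only, and pairs between $B_i$ and $B_{i\pm2}$ get color $2$ only.

A triangle that meets both $S$ and $B$ has two edges of color $1$ only, and color $1$ does not occur inside $S$. For a triangle inside $B$, an edge of color $1$ lies in some $B_i$. If the third vertex is in $B_i$, color $3$ is missing; otherwise the two remaining edges carry the same single color. So the template is Gallai. A vertex of $S$ has degrees $5p,\ 3p+3,\ 3p+3$ in $G_1,G_2,G_3$, and a vertex of $B$ has degrees $4p+3,\ 3p-1,\ 2p$. Hence $\delta(G_1)=4p+3>\frac n2$, $\delta(G_3)=2p$, and $\delta(G_2)=3p-1$, which exceeds $\frac n3$ because $p>7$.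 The ratio is $\frac{5p-1}{8p+4}\to\frac58$.
\end{proof}

\section{The idea: the case $G_2=G_3$}\label{sec:warmup}

From now on $\mathbf G$ is a template that satisfies the hypotheses of Theorem~\ref{thm:main}. Let $N_i(x)$ be the neighborhood of $x$ in $G_i$, and let $N_i(A)=\bigcup_{x\in A}N_i(x)$. We measure sets by their density $\mu(A)=|A|/n$, and put
\[
d_i=\delta(G_i)/n,\qquad D=1-d_1,\qquad s=d_2+d_3,\qquad \alpha=D-d_2 .
\]
The hypotheses become $D<\frac1r$, $d_2>\frac1{r+1}$ and $d_3>0$; in particular $\alpha<\frac1r-\frac1{r+1}=\frac1{r(r+1)}$. We use repeatedly that for $A,A'\subseteq X$,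
\begin{equation}\label{eq:incl}
\mu(A\cap A')\ge\mu(A)+\mu(A')-\mu(X),\qquad \mu(A'\setminus A)\le\mu(X)-\mu(A).
\end{equation}

Let $M(x)=V\setminus N_1(x)$, so that $\mu(M(x))\le D$. If $x,y,u$ is a walk whose two edges have colors $2$ and $3$ in either order, then $u\notin N_1(x)$, since otherwise $xyu$ would be a rainbow triangle. Therefore
\begin{equation}\label{eq:M}
N_2(N_3(x))\cup N_3(N_2(x))\subseteq M(x)\qquad\text{for all }x\in V .
\end{equation}
This is the only use of the Gallai property and of $G_1$: the vertices reached from $x$ by walks of colors $2,3$ or $3,2$ all fit into a set of density at most $D$. Many neighborhoods of density at least $d_2$ are squeezed into this set, and $\alpha$ is the room left over. When $G_2=G_3$, this alone is contradictory.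

\begin{proposition}\label{prop:warmup}
No template with $G_2=G_3$ satisfies the hypotheses of Theorem~\ref{thm:main}.
\end{proposition}

\begin{proof}
Write $N=N_2=N_3$ and $H(x)=N(N(x))$. By \eqref{eq:M}, $\mu(H(x))\le D<\frac1r$, and $H(x)$ contains $N(y)$ for any $y\in N(x)$, so $\mu(H(x))\ge d_2>\frac1{r+1}$. We have $x'\in H(x)$ exactly when $N(x)\cap N(x')\ne\emptyset$, which is a reflexive and symmetric relation. If $x$ and $x'$ have a common neighbor $y$, then $N(x)\cup N(x')\subseteq H(y)$, so $\mu(N(x')\setminus N(x))\le\alpha$ by \eqref{eq:incl}. If in addition $x'$ and $x''$ have a common neighbor, then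
\[
\mu\bigl(N(x)\cap N(x')\cap N(x'')\bigr)\ge d_2-2\alpha>\frac1{r+1}-\frac2{r(r+1)}\ge0 .
\]
So the relation is transitive, and its classes are the sets $H(x)$. If there are $q$ classes, then $\frac q{r+1}<1<\frac qr$, that is, $r<q<r+1$, which is impossible.
\end{proof}

When $G_2\ne G_3$ the set of vertices reached from $x$ still has density strictly between $\frac1{r+1}$ and $\frac1r$, but these sets no longer partition $V$. In a blow-up template whose parts have at least three vertices, $N_2(N_3(x))$ is the union of the parts in $F(C)$ for $x\in C$. For the cycle of length $7$ this relation is neither reflexive nor transitive. The same observation suggests what to do instead: the two-step relation recovers the graph $F$ from the template, so in general it should be used to \emph{define} a weighted graph.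

\section{The two-step relation and its twin classes}\label{sec:H}

To prove the upper bound we assume, for a contradiction, that $s>c_r$. By \eqref{eq:c},
\begin{equation}\label{eq:s}
s>\frac3{2r+1}>\frac1r>D .
\end{equation}
A graph needs a symmetric relation, and the reverse of a walk with colors $3,2$ has colors $2,3$. So the first task is to show that the order of the two colors does not matter.

\begin{lemma}\label{lem:H}
For every $x\in V$ we have $N_2(N_3(x))=N_3(N_2(x))$. Call this set $H(x)$. Then
\[
w\in H(x)\iff N_2(w)\cap N_3(x)\ne\emptyset\iff N_3(w)\cap N_2(x)\ne\emptyset\iff x\in H(w),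
\]
and $d_2\le\mu(H(x))\le D$.
\end{lemma}

\begin{proof}
If $u\in N_3(c)$ and $v\in N_2(c)$ for some vertex $c$, then $N_2(u)$ and $N_3(v)$ lie in $M(c)$ by \eqref{eq:M}, so $\mu(N_2(u)\cap N_3(v))\ge s-D>0$ by \eqref{eq:incl} and \eqref{eq:s}. In other words,
\[
N_3(u)\cap N_2(v)\neq\emptyset\quad\text{implies}\quad N_2(u)\cap N_3(v)\neq\emptyset .
\]
Applying this with $(u,v)=(x,w)$ and with $(u,v)=(w,x)$ shows that $N_2(w)\cap N_3(x)\ne\emptyset$ and $N_3(w)\cap N_2(x)\ne\emptyset$ are equivalent. The first condition says $w\in N_2(N_3(x))$. The second says $w\in N_3(N_2(x))$, and it also says $x\in N_2(N_3(w))$. This gives the equality of sets and the chain of equivalences. The upper bound on $\mu(H(x))$ is \eqref{eq:M}. Since $d_3>0$, there is $y\in N_3(x)$, and $H(x)\supseteq N_2(y)$ gives the lower bound.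
\end{proof}

We shall use the definition of $H$ mostly in the following form:
\begin{equation}\label{eq:squeeze}
N_2(x)\subseteq H(y)\ \text{ if } xy\in G_3,\qquad N_3(x)\subseteq H(y)\ \text{ if } xy\in G_2,\qquad \mu(H(y))\le D .
\end{equation}

Call $x$ and $x'$ \emph{twins} if $H(x)=H(x')$. This is an equivalence relation, and its classes will be the vertices of the weighted graph. To bound $d_3$ by the weight of a class, we need a criterion that forces two vertices to be twins.

\begin{lemma}\label{lem:twins}
Two vertices $x,x'$ are twins if either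
\begin{itemize}
\item[(a)] $\mu(N_3(x)\cap N_3(x'))>\alpha$, or
\item[(b)] $\mu(N_2(x)\cap N_2(x'))>D-d_3$.
\end{itemize}
\end{lemma}

\begin{proof}
Suppose that $x,x'$ are not twins; after exchanging them if necessary, there is $w\in H(x)\setminus H(x')$. As $w\in H(x)$, Lemma~\ref{lem:H} provides $z\in N_2(x)\cap N_3(w)$ and $y\in N_3(x)\cap N_2(w)$. By \eqref{eq:squeeze}, $N_3(x)\cup N_2(w)\subseteq H(z)$ and $N_2(x)\cup N_3(w)\subseteq H(y)$, so \eqref{eq:incl} gives
\[
\mu(N_3(x)\setminus N_2(w))\le D-d_2=\alpha,\qquad \mu(N_2(x)\setminus N_3(w))\le D-d_3 .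
\]
As $w\notin H(x')$, the set $N_3(x')$ misses $N_2(w)$ and the set $N_2(x')$ misses $N_3(w)$. Hence $N_3(x)\cap N_3(x')\subseteq N_3(x)\setminus N_2(w)$ and $N_2(x)\cap N_2(x')\subseteq N_2(x)\setminus N_3(w)$, so neither (a) nor (b) holds.
\end{proof}

Every set $H(x)$ is a union of twin classes: if $w\in H(x)$ and $w'$ is a twin of $w$, then $x\in H(w)=H(w')$, so $w'\in H(x)$. Let $\mathcal C$ be the set of twin classes, with weights $w(C)=\mu(C)$, and let $F(C)$ be the set of classes that make up $H(x)$ for $x\in C$. By Lemma~\ref{lem:H}, $F$ is a graph with loops on $\mathcal C$ with $d_2\le w(F(C))\le D$, and by the definition of twins distinct classes have distinct neighborhoods.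

In a blow-up template each neighborhood $N_3(y)$ lies inside one part. The same holds here as soon as $d_3$ is large compared with the free room $\alpha$.

\begin{lemma}\label{lem:heavy}
If $d_3>2\alpha$, then $w(C)\ge d_3$ for every twin class $C$. If $r\ge3$, then $d_3>2\alpha$.
\end{lemma}

\begin{proof}
Let $x,x'\in N_3(y)$. By \eqref{eq:squeeze} and \eqref{eq:incl},
\[
\mu(N_2(x)\cap N_2(x'))\ge2d_2-D=D-2\alpha>D-d_3,
\]
so $x,x'$ are twins by Lemma~\ref{lem:twins}(b). Thus each $N_3(y)$ lies in one class. Given $C$, take $x\in C$ and $y\in N_3(x)$; then $x\in N_3(y)$, so $N_3(y)\subseteq C$ and $w(C)\ge d_3$. For the second statement, \eqref{eq:s} gives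
\[
d_3-2\alpha=s+d_2-2D>\frac3{2r+1}+\frac1{r+1}-\frac2r=\frac{r^2-2r-2}{r(r+1)(2r+1)},
\]
which is positive for $r\ge3$.
\end{proof}

\section{The extremal problem for weighted graphs}\label{sec:weighted}

\begin{proposition}\label{prop:weighted}
Let $r\ge2$, let $F$ be a graph with loops on a finite set $\mathcal C$, and let $w$ be a positive weight function on $\mathcal C$ with $w(\mathcal C)=1$. Suppose that $F(C)\ne F(C')$ whenever $C\ne C'$, and that $\frac1{r+1}<w(F(C))<\frac1r$ for all $C$. Then $\nu=\min_Cw(F(C))$ and $t=\min_Cw(C)$ satisfy $\nu+t\le c_r$.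
\end{proposition}

If $d_3>2\alpha$, the weighted graph of Section~\ref{sec:H} satisfies these hypotheses and has $\nu\ge d_2$ and $t\ge d_3$, so $s\le\nu+t\le c_r$, contrary to assumption. By Lemma~\ref{lem:heavy}, Proposition~\ref{prop:weighted} therefore proves the upper bound of Theorem~\ref{thm:main} for $r\ge3$, and for $r=2$ when $d_3>2\alpha$.

In Proposition~\ref{prop:warmup} we counted the sets of a partition. Neighborhoods in $F$ overlap, so we count them with coefficients chosen such that every vertex is covered exactly once in total. Call a function $\lambda\colon\mathcal C\to[0,\infty)$ \emph{balanced} if $\sum_{C\in F(E)}\lambda(C)=1$ for every $E\in\mathcal C$, and write $\Lambda=\sum_C\lambda(C)$.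

\begin{lemma}\label{lem:balanced}
Under the hypotheses of Proposition~\ref{prop:weighted}, every balanced $\lambda$ satisfies $\Lambda\nu\le1<\Lambda/r$. In particular $r<\Lambda<r+1$.
\end{lemma}

\begin{proof}
Since $E\in F(C)$ if and only if $C\in F(E)$,
\[
\sum_C\lambda(C)\,w(F(C))=\sum_Ew(E)\sum_{C\in F(E)}\lambda(C)=\sum_Ew(E)=1 .
\]
The left side is at least $\Lambda\nu$ and less than $\Lambda/r$, and $\nu>\frac1{r+1}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:weighted}]
Suppose that $\nu+t>c_r$. Then $\nu+t>\frac3{2r+1}>\frac1r$ by \eqref{eq:c}. Let $\mathcal C_m$ be the set of vertices of degree $m$; all degrees are positive because $\nu>0$.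

\medskip\noindent\emph{Step 1: vertices of degree one.} Neighborhoods are not nested: if $F(C)\subseteq F(C')$ with $C\ne C'$, the inclusion is proper, and $w(F(C'))\ge\nu+t>\frac1r$. Now let $F(C)=\{E\}$. Every $C'\in F(E)$ has $F(C')\supseteq\{E\}=F(C)$, so $C'=C$, and $F(E)=\{C\}$. Thus $\mathcal C_1$ consists of isolated loops and isolated edges: $F$ maps $\mathcal C_1$ bijectively to itself, and no vertex of $\mathcal C_1$ belongs to a neighborhood with two or more elements. Moreover $\mathcal C_1\ne\mathcal C$, since otherwise $\lambda\equiv1$ is balanced and Lemma~\ref{lem:balanced} gives $r<|\mathcal C|<r+1$.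

\medskip\noindent\emph{Step 2: all degrees at most two.} Let $j=|\mathcal C_1|$ and $k=|\mathcal C_2|\ge1$. By Step 1, the neighbors of a vertex of $\mathcal C_m$ lie in $\mathcal C_m$ for $m=1,2$. So $\lambda=1$ on $\mathcal C_1$ and $\lambda=\frac12$ on $\mathcal C_2$ is balanced, with $\Lambda=j+\frac k2$. Lemma~\ref{lem:balanced} gives $2r<2j+k<2r+2$, hence
\[
2j+k=2r+1\qquad\text{and}\qquad \nu\le\frac2{2r+1}.
\]
So $k$ is odd, and $k\ge2$ because a vertex of $\mathcal C_2$ has two neighbors in $\mathcal C_2$. Therefore $k\ge3$ and $j\le r-1$. Let $W=w(\mathcal C_2)$. Summing $w(C)$ over $\mathcal C_2$, and $w(F(C))$ over $\mathcal C_1$ and over $\mathcal C_2$, we obtain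
\[
kt\le W,\qquad j\nu\le1-W,\qquad 2W<\frac kr .
\]
If $j\le k$, then
\[
k(\nu+t)=(kt+j\nu)+(k-j)\nu\le1+\frac{2(k-j)}{2r+1}=\frac{(2j+k)+2k-2j}{2r+1}=\frac{3k}{2r+1},
\]
so $\nu+t\le\frac3{2r+1}$, a contradiction. If $j>k$, then $r-1\ge j\ge4$, so $r\ge5$. Using $\frac1k-\frac1j>0$, then $2r-k=2j-1$, and finally $j\le r-1$, we get
\[
\nu+t\le\frac1j+W\Bigl(\frac1k-\frac1j\Bigr)<\frac1j+\frac k{2r}\Bigl(\frac1k-\frac1j\Bigr)=\frac1{2r}+\frac{2j-1}{2rj}=\frac3{2r}-\frac1{2rj}\le\frac{3r-4}{2r(r-1)}=c_r,
\]
again a contradiction. The extreme values $j=r-1$, $k=3$, $W\to\frac3{2r}$ are those of the template for $r\ge4$ in Proposition~\ref{prop:sharp}.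

\medskip\noindent\emph{Step 3: a degree at least three, $r\ge4$.} Now $3t<\frac1r$ and $\nu<\frac1r$, so $\nu+t<\frac4{3r}$. The inequality $\frac4{3r}\le\frac3{2r+1}$ is equivalent to $r\ge4$, so we have a contradiction.

\medskip\noindent\emph{Step 4: a degree at least three, $r=3$.} The bound of Step 3 gives only $\frac49>\frac37$, so we look for a balanced function. Rescale the weights to total $63$. Then every neighborhood weighs less than $21$, and $\nu+t>27$. Hence $t>6$, so all degrees are at most $3$; some degree equals $3$, so $t<7$ and $\nu>20$.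

Let $A$ be the union of all three-element neighborhoods, and let $\Gamma$ be the (loopless) graph on $\mathcal C$ whose edges are the two-element neighborhoods. It is natural to put $\lambda=\frac13$ on $A$. Balance then forces the values $\frac23,\frac13,\frac23,\dots$ along paths of $\Gamma$ that start in $A$, and the difficulty is to see that two paths never force different values on one vertex. The weights will decide which value a vertex receives. The two ends of an edge of $\Gamma$ have total weight greater than $27-t$ and less than $21$. A vertex at distance $i\ge1$ from $A$ in $\Gamma$ is adjacent to one at distance $i-1$, so we obtain successively: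
\begin{center}
\begin{tabular}{cl}
distance & weight\\ \hline
$0$ & less than $21-2t<9$\\
$1$ & greater than $(27-t)-(21-2t)=6+t>12$\\
$2$ & less than $21-(6+t)=15-t<9$\\
$3$ & greater than $(27-t)-(15-t)=12$\\
$4$ & less than $21-12=9$
\end{tabular}
\end{center}
The bounds weaken along the path, but there is no room for a longer one. Suppose $x_0,\dots,x_5$ is a shortest path from $A$ to $x_5$, with $x_0$ in a three-element neighborhood $T$. Then $x_1,\dots,x_5\notin A$, so $T$, $\{x_1,x_2\}$, $\{x_3,x_4\}$ and $\{x_5\}$ are disjoint, with total weight greater than $20+20+20+6>63$. So every finite distance is at most $4$.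

Thus in a component of $\Gamma$ that meets $A$, every vertex is \emph{light} (weight less than $9$) or \emph{heavy} (weight greater than $12$), all vertices of $A$ are light, and every edge joins a light vertex to a heavy one, because its weight lies between $20$ and $21$. By Step 1, the vertices of $\mathcal C_1$ lie outside $A$ and are isolated in $\Gamma$. Put $\lambda=1$ on $\mathcal C_1$; in components of $\Gamma$ that meet $A$ put $\lambda=\frac13$ on light and $\lambda=\frac23$ on heavy vertices; and put $\lambda=\frac12$ everywhere else. A neighborhood of size one is a vertex of $\mathcal C_1$, one of size three receives $\frac13+\frac13+\frac13$, and one of size two receives $\frac13+\frac23$ or $\frac12+\frac12$. So $\lambda$ is balanced, and Lemma~\ref{lem:balanced} gives $20\Lambda<63<21\Lambda$, that is, $18<6\Lambda<18.9$. But $6\Lambda$ is an integer.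

\medskip\noindent\emph{Step 5: $r=2$.} Here neighborhoods weigh less than $\frac12$ and $\nu+t>\frac58$, so $t>\frac18$. Suppose first that two neighborhoods are disjoint. Their total weight is less than $1$, so some vertex lies in neither, and $2\nu+t\le1$. Subtracting $\nu+t>\frac58$ gives $\nu<\frac38$, so $t>\frac14$. Then all degrees equal $1$, contrary to Step 1.

Suppose now that any two neighborhoods intersect, and fix $C$. For each $E$ there is $C'\in F(C)\cap F(E)$, and then $E\in F(C')$. So the neighborhoods $F(C')$ with $C'\in F(C)$ cover $\mathcal C$, which gives $1<\frac12\deg C$ and $\deg C\ge3$. Also $t\deg C<\frac12$ gives $\deg C<4$. So $F$ is $3$-regular and $\lambda\equiv\frac13$ is balanced, with $\Lambda=|\mathcal C|/3$. Lemma~\ref{lem:balanced} gives $|\mathcal C|>6$, and $|\mathcal C|\,t\le1$ gives $|\mathcal C|<8$. Hence $|\mathcal C|=7$, $\nu\le\frac1\Lambda=\frac37$ and $t\le\frac17$, so $\nu+t\le\frac47<\frac58$, a contradiction.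

\medskip
Steps 2--4 cover $r\ge3$, and Step 5 covers $r=2$.
\end{proof}

\section{The remaining case $r=2$, $d_3\le2\alpha$}\label{sec:two}

It remains to derive a contradiction from $r=2$, $s>\frac58$ and $d_3\le2\alpha$. Lemma~\ref{lem:heavy} cannot be extended to this range by a small improvement, as the template for $r=2$ in Proposition~\ref{prop:sharp} shows. There $N_2(N_3(x))=B\setminus B_i$ for $x\in B_i$, so the sets $B_i$ are different twin classes, and $N_3(x)=B_{i-1}\cup B_{i+1}$ is split between two of them. We shall show that our template has a similar shape: $V$ falls into two pieces with no edge of color $2$ or $3$ between them, and in the larger piece each $H(x)$ misses exactly one twin class. The number of classes in that piece must then be at most four, and these cases are excluded by hand.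

We have $D<\frac12$, $d_2>\frac13$ and $\alpha<\frac16$. Also $d_3-\alpha=s-D>\frac18$, and $d_3\le2\alpha$ gives $\alpha\ge d_3-\alpha>\frac18$, so $d_3>\frac14$. In summary,
\begin{equation}\label{eq:B}
d_2>\tfrac13>2\alpha,\qquad 2d_3>\tfrac12>D,\qquad s-D>\tfrac18 .
\end{equation}
The inequality $2d_3>D$ fails by one vertex in the template just mentioned, where $2\delta(G_3)=4p$ and $n-\delta(G_1)=4p+1$.

\subsection*{Blocks}
Twin classes may be small, so we pass to a coarser partition, which \eqref{eq:B} provides in the manner of Proposition~\ref{prop:warmup}.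

\begin{lemma}\label{lem:blocks}
Two vertices have a common neighbor in $G_2$ if and only if they have a common neighbor in $G_3$, and this is an equivalence relation on $V$ with exactly two classes, called blocks. There are commuting involutions $\rho,\sigma$ of the set of blocks with $N_2(X)\subseteq\rho(X)$ and $N_3(X)\subseteq\sigma(X)$ for each block $X$, and each block has density at least $d_2$.
\end{lemma}

\begin{proof}
If $u\in N_2(x)\cap N_2(x')$, then $N_3(x)\cup N_3(x')\subseteq H(u)$ by \eqref{eq:squeeze}, and $2d_3>D$ forces $N_3(x)$ and $N_3(x')$ to meet. If $y\in N_3(x)\cap N_3(x')$, then $N_2(x)\cup N_2(x')\subseteq H(y)$, so $\mu(N_2(x')\setminus N_2(x))\le\alpha<d_2$, and $N_2(x)$ meets $N_2(x')$. This proves the equivalence of the two conditions. The relation is reflexive and symmetric. If $x'$ is related to $x$ and to $x''$, the last estimate gives $\mu(N_2(x)\cap N_2(x')\cap N_2(x''))\ge d_2-2\alpha>0$, so $x$ is related to $x''$.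

For different blocks $X$ the sets $N_2(X)$ are disjoint, and each has density greater than $\frac13$, so there are at most two blocks. Suppose there is only one. Then any $x,x'$ have a common neighbor $y$ in $G_3$, so $H(x)\cap H(x')\supseteq N_2(y)$ has density greater than $\frac13$. On the other hand, by the symmetry of $H$, a vertex $w$ lies in $H(x)\cap H(x')$ for exactly $|H(w)|^2$ pairs $(x,x')\in V^2$. So the average of $\mu(H(x)\cap H(x'))$ over $V^2$ is $\frac1n\sum_w\mu(H(w))^2\le D^2<\frac14$, a contradiction.

Let $a\in\{2,3\}$. Any two vertices of $N_a(x)$ have the common neighbor $x$ in $G_a$, so $N_a(x)$ lies in one block. For $x,x'$ in the same block $X$ the sets $N_a(x),N_a(x')$ meet, so this block depends only on $X$; call it $\rho(X)$ for $a=2$ and $\sigma(X)$ for $a=3$. If $x\in X$ and $u\in N_2(x)$, then $u\in\rho(X)$ and $x\in N_2(u)\subseteq\rho(\rho(X))$, so $\rho(\rho(X))=X$ and $\mu(X)\ge\mu(N_2(u))\ge d_2$. The same argument with color $3$ gives $\sigma(\sigma(X))=X$. Two permutations of a two-element set commute.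
\end{proof}

Let $L$ and $S$ be the blocks, with $\ell=\mu(L)\ge\frac12\ge\mu(S)$. Since $\mu(S)\ge d_2$,
\begin{equation}\label{eq:ell}
D<\ell\le1-d_2<\tfrac23 .
\end{equation}

\begin{lemma}\label{lem:fixed}
Both $\rho$ and $\sigma$ are the identity. Consequently $N_2(x)$, $N_3(x)$ and $H(x)$ lie in the block of $x$, and every twin class lies in one block.
\end{lemma}

\begin{proof}
Let $K=\rho(\sigma(L))$. As $\rho,\sigma$ are commuting involutions, $\sigma(K)=\rho(L)$ and $\rho(K)=\sigma(L)$. Take $x\in K$ and $w\in L$. Then $N_2(w)$ and $N_3(x)$ lie in $\rho(L)$, while $N_3(w)$ and $N_2(x)$ lie in $\sigma(L)$. If $\rho(L)=S$ or $\sigma(L)=S$, one of these two pairs of sets lies in $S$, and its members meet because $\mu(S)\le\frac12<s$. By Lemma~\ref{lem:H}, $w\in H(x)$ for every $w\in L$, so $\mu(H(x))\ge\ell>D$, a contradiction. Hence $\rho$ and $\sigma$ fix $L$, and therefore also $S$. The last statement holds because the sets $H(x)$ are nonempty.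
\end{proof}

\subsection*{Twin classes in the larger block}
Let $L_1,\dots,L_k$ be the twin classes in $L$, and let $\ell_i=\mu(L_i)$.

\begin{lemma}\label{lem:classes}
There is an involution $i\mapsto i'$ of $\{1,\dots,k\}$ with $H(x)=L\setminus L_{i'}$ for all $x\in L_i$. Moreover $\ell-\ell_i<\frac12$ and $\ell_i>\frac18$ for all $i$, and $k\in\{2,3,4\}$.
\end{lemma}

\begin{proof}
Let $v\in L$. The set $L\setminus H(v)$ is a union of twin classes, and it is nonempty because $\mu(H(v))\le D<\ell$. If $x,x'\in L\setminus H(v)$, then by Lemma~\ref{lem:H} both $N_3(x)$ and $N_3(x')$ lie in $L\setminus N_2(v)$, a set of density at most $\ell-d_2\le1-2d_2$. So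
\[
\mu(N_3(x)\cap N_3(x'))\ge2d_3-(1-2d_2)=2s-1>\tfrac14>\alpha,
\]
and $x,x'$ are twins by Lemma~\ref{lem:twins}(a). Thus $L\setminus H(v)$ is exactly one class, which depends only on the class of $v$; this defines $i\mapsto i'$. If $x\in L_i$ and $y\in L_{i'}$, then $y\notin H(x)$, so $x\notin H(y)$ and $i''=i$.

As $H(v)\ne\emptyset$, we have $k\ge2$. For $v$ and $x$ as above, $N_2(v)$ and $N_3(x)$ are disjoint subsets of $L$, so $\ell\ge s>\frac58$. The bound $\mu(H(x))\le D$ gives $\ell-\ell_i\le D<\frac12$ for all $i$, hence $\ell_i\ge\ell-D\ge s-D>\frac18$. Summing $\ell_i\ge\ell-D$ over $i$ yields $\ell\ge k(\ell-D)$, that is, $\ell\le\frac{kD}{k-1}<\frac k{2(k-1)}$. For $k\ge5$ the right side is at most $\frac58$, a contradiction.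
\end{proof}

The value $k=5$ is excluded only at the threshold $\frac58$, and it is the value realized by the sets $B_0,\dots,B_4$. For $k\le4$ the relation $H$ alone gives no contradiction, so we return to $G_2$ and $G_3$ and record which classes each neighborhood meets. For $x\in L$ and $a\in\{2,3\}$ let $J_a(x)=\{i: N_a(x)\cap L_i\ne\emptyset\}$. These nonempty sets have four properties.
\begin{itemize}
\item[(J1)] If $i\in J_3(x)$, then $i'\notin J_2(x)$; hence $|J_2(x)|+|J_3(x)|\le k$. Indeed, if $y\in N_3(x)\cap L_i$, then $N_2(x)\subseteq H(y)=L\setminus L_{i'}$ by \eqref{eq:squeeze}.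
\item[(J2)] $\sum_{i\in J_2(x)}\ell_i\ge d_2>\frac13$ and $\sum_{i\in J_3(x)}\ell_i\ge d_3>\frac14$, because these classes cover $N_2(x)$ and $N_3(x)$.
\item[(J3)] Each index $i$ lies in some $J_2(x)$ and in some $J_3(x)$ with $x\in L$: take $y\in L_i$ and $x\in N_a(y)\subseteq L$.
\item[(J4)] The sets $J_2(x)$, $x\in L$, pairwise intersect, because any two vertices of the block $L$ have a common neighbor in $G_2$.
\end{itemize}

\emph{The case $k=2$.} By (J1) every $J_2(x)$ is a singleton, so (J3) and (J2) give $\ell_1,\ell_2>\frac13$. Then $\ell>\frac23$, contrary to \eqref{eq:ell}.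

\emph{The case $k=3$.} By Lemma~\ref{lem:classes}, any two of $\ell_1,\ell_2,\ell_3$ have sum less than $\frac12$. If every $J_3(x)$ were a singleton, (J3) and (J2) would give $\ell_i>\frac14$ for all $i$, which is impossible. So $|J_3(x)|\ge2$ for some $x$, and then $|J_2(x)|=1$ by (J1), say $J_2(x)=\{1\}$. Now $\ell_1>\frac13$, so $\ell_2,\ell_3<\frac16$, and by (J4) all sets $J_2$ contain $1$. Let $i\in\{2,3\}$, and choose $y$ with $i\in J_2(y)$ by (J3). Then $J_2(y)\supseteq\{1,i\}$, so $J_3(y)$ is a singleton by (J1), and $J_3(y)=\{1\}$ by (J2). By (J1) again, $1'\notin\{1,i\}$. Taking $i=2$ and $i=3$, we find $1'\notin\{1,2,3\}$, a contradiction.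

\emph{The case $k=4$.} Any three of the $\ell_i$ have sum less than $\frac12$, and each exceeds $\frac18$, so each $\ell_i$ is less than $\frac14$. By (J2) no $J_a(x)$ is a singleton, so $|J_2(x)|=|J_3(x)|=2$ by (J1). The sets $J_2(x)$ are pairwise intersecting two-element sets with union $\{1,2,3,4\}$, and we claim that they share an element. Otherwise, take two different ones, $\{a,b\}$ and $\{a,c\}$. Some set avoids $a$ and so equals $\{b,c\}$, and a two-element set that meets all three of these is contained in $\{a,b,c\}$, so the union has only three elements. Let $a$ be the common element. If $a'\in J_3(x)$ for some $x$, then $a=a''\notin J_2(x)$ by (J1), which is false. So $a'$ lies in no $J_3(x)$, contrary to (J3).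

All three cases are impossible, so $s\le\frac58$ for $r=2$ also when $d_3\le2\alpha$. Together with Section~\ref{sec:weighted} this proves the upper bound in Theorem~\ref{thm:main}, and Proposition~\ref{prop:sharp} shows that it is sharp. \qed

\begin{thebibliography}{9}
\bibitem{FMR}
Victor Falgas-Ravry, Klas Markstr\"om, and Eero R\"aty,
\emph{Minimum degree conditions for rainbow triangles},
arXiv:2305.12772 (2023).
\end{thebibliography}
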